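# Scattered compacta with all means but no semilattice operation

## 1. Copies of $[0,\omega_1]^k$ glued along their top faces

Let $\Omega=[0,\omega_1]$ be the set of all ordinals $\le\omega_1$ with the order topology. Everything in this lecture takes place in spaces built as follows.

**Definition (the glued space).** Let $A$ be a finite nonempty set, $k\ge 2$, and let $E_1,\dots,E_k$ be equivalence relations on $A$ with $E_1=E_2=A\times A$. For $\alpha=(\alpha_1,\dots,\alpha_k)\in\Omega^k$ put $T(\alpha)=\{i:\alpha_i=\omega_1\}$. For $T\subset\{1,\dots,k\}$ let $E_T$ be the smallest equivalence relation on $A$ containing $\bigcup_{i\in T}E_i$; for $T=\emptyset$ this is equality. On $\Omega^k\times A$ put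
$$(\alpha,a)\approx(\beta,b)\iff \alpha=\beta\ \text{ and }\ (a,b)\in E_{T(\alpha)} .$$
Let $X=X(A;E_1,\dots,E_k)=(\Omega^k\times A)/{\approx}$, with quotient map $q:\Omega^k\times A\to X$, and let $\pi=(\pi_1,\dots,\pi_k):X\to\Omega^k$ be the map $\pi(q(\alpha,a))=\alpha$.

The map $\pi$ is well defined, and it is continuous because $\pi\circ q$ is a projection. We call $\pi(x)$ the level of $x$. So $X$ consists of $|A|$ copies of $\Omega^k$, glued along those faces on which some coordinate equals $\omega_1$. If no coordinate of $\alpha$ is $\omega_1$, the $|A|$ points over $\alpha$ are distinct. If $\alpha_i=\omega_1$, then $q(\alpha,a)=q(\alpha,b)$ whenever $(a,b)\in E_i$. On the faces $\alpha_1=\omega_1$ and $\alpha_2=\omega_1$ all copies merge.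

For example, let $A=\{0,1\}^2$, $k=3$, and let $E_3$ be the relation "equal first coordinate". We have four copies of the cube $\Omega^3$. All four are glued together over $\alpha_1=\omega_1$ and over $\alpha_2=\omega_1$. Over points with $\alpha_3=\omega_1$ and $\alpha_1,\alpha_2<\omega_1$, the copy $(0,0)$ is glued to $(0,1)$ and the copy $(1,0)$ is glued to $(1,1)$, but these two pairs stay apart.

The space is designed to make the relations $E_i$ visible to continuous operations. We shall prove that every operation on the finite set $A$ that respects the $E_i$ lifts to a continuous operation on $X$. Conversely, every continuous idempotent operation on $X$, restricted to the fibre over a suitable point $(\delta,\dots,\delta)$ with $\delta<\omega_1$, *is* an operation on $A$ that respects the $E_i$. A question about continuous operations on scattered compacta thereby becomes a question about finite sets.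

## 2. Means and semilattice operations

A topological space is *scattered* if each nonempty subspace has an isolated point. The space $\Omega$ is scattered: the least element $m$ of a nonempty $S\subset\Omega$ is isolated in $S$, since $[0,m]$ is open. The interval $[0,1]\subset\mathbb R$ is not. Compact spaces are assumed to be Hausdorff.

**Definition (means).** A function $\mu:X^n\to X$ is an *$n$-mean* if $\mu(x,\dots,x)=x$ for all $x$ (it is *idempotent*) and $\mu(x_{\sigma(1)},\dots,x_{\sigma(n)})=\mu(x_1,\dots,x_n)$ for every permutation $\sigma$ of $\{1,\dots,n\}$ and all $x_1,\dots,x_n$ (it is *symmetric*). A *mean operation* is a $2$-mean, and a *semilattice operation* is an associative mean operation.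

On $B=\{-1,0,1\}$ the operations $\max$ and $\min$ are semilattice operations. So is the *flat* operation, with $t(x,x)=x$ and $t(x,y)=0$ for $x\ne y$. The operation $\operatorname{sgn}(x+y)$ is a $2$-mean on $B$ but not associative: $\operatorname{sgn}(1+\operatorname{sgn}(1-1))=1$, while $\operatorname{sgn}(\operatorname{sgn}(1+1)-1)=0$.

If $X$ has a continuous semilattice operation $\vee$, then $x_1\vee\dots\vee x_n$ is a continuous $n$-mean for every $n\ge2$. It is well defined and symmetric by associativity and commutativity, and idempotent because $x\vee x=x$. The question comes from Taras Banakh, Robert Bonnet, Wieslaw Kubis, "Means on scattered compacta", arXiv:1309.2401 (2013), and asks for the converse: *if a scattered compact space admits a continuous $n$-mean for every $n\ge2$, does it admit a continuous semilattice operation?*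

**Theorem A.** There is (in ZFC) a scattered compact space $X$ of weight $\aleph_1$ which admits a continuous $n$-mean for every $n\ge2$, but admits no continuous $3$-mean $\mu$ with $\mu(x,x,y)=\mu(x,y,y)$. In particular $X$ admits no continuous semilattice operation. The weight $\aleph_1$ is smallest possible.

So the answer is no. The "in particular" is immediate: if $\vee$ is a continuous semilattice operation, then $\mu(x,y,z)=x\vee y\vee z$ is a continuous $3$-mean, and $\mu(x,x,y)=x\vee y=\mu(x,y,y)$.

The simplest spaces do not give counterexamples. On $\Omega$, or on any ordinal with its order topology, $\max$ is a continuous semilattice operation: $\{(x,y):\max(x,y)\le\gamma\}$ and $\{(x,y):\max(x,y)>\beta\}$ are open, and the sets $[0,\gamma]$ and $\{z:z>\beta\}$ form a subbase. This settles all small weights, and with them the last sentence of Theorem A.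

**Lemma 1.** Every scattered compact space of countable weight admits a continuous semilattice operation.

*Proof.* The empty space is trivial. A compact space of countable weight is metrizable. By the Cantor–Bendixson theorem, a space with a countable base is the union of a countable set and a closed set without isolated points. If the space is scattered, the second set is empty, so the space is countable. By the Mazurkiewicz–Sierpiński theorem, a nonempty countable compact metrizable space is homeomorphic to a countable successor ordinal, and there $\max$ is a continuous semilattice operation. $\square$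

Two notions from algebra are needed. A function $f:A^n\to A$ *preserves* an equivalence relation $E$ on $A$ if $(a_j,b_j)\in E$ for all $j$ implies $(f(a_1,\dots,a_n),f(b_1,\dots,b_n))\in E$. For $A=\{0,1\}^2$ and $E$ = "equal first coordinate", every operation acting coordinatewise preserves $E$. The unary map $(x,y)\mapsto(y,x)$ does not, since it sends the related points $(0,0),(0,1)$ to the unrelated points $(0,0),(1,0)$.

An identity is *regular* if the same variables occur on both sides. Symmetry, associativity, commutativity, idempotence and $\mu(x,x,y)=\mu(x,y,y)$ are regular; $\mu(x,y)=x$ is not. All operations here have finite arity at least $1$.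

## 3. Countable ordinals, tails and clubs

We use the following standard facts. A countable set of ordinals below $\omega_1$ has its supremum below $\omega_1$. The space $\Omega$ is compact Hausdorff, of weight at most $\aleph_1$: the set $\{0\}$ and the intervals $(\beta,\gamma]$ form a base. Two consequences carry the argument.

First, *a $G_\delta$ set containing $\omega_1$ contains a tail* $[\xi_0,\omega_1]$ with $\xi_0<\omega_1$. Indeed, each of the countably many open sets contains some $(\beta_m,\omega_1]$, and $\sup_m\beta_m<\omega_1$.

Second, *if $\alpha<\omega_1$, then $\{\alpha\}$ is a $G_\delta$ set in $\Omega$*: it is the intersection of $[0,\alpha]$ with the countably many sets $(\beta,\omega_1]$, $\beta<\alpha$. The point $\omega_1$ itself is not a $G_\delta$, by the first fact, and this asymmetry will matter.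

A *club* is a closed unbounded subset of $\omega_1$, for instance the set of all countable limit ordinals. A countable intersection of clubs is a club. We also use two constructions.

For a function $g:\omega_1\to\omega_1$, the set of limit ordinals $\delta<\omega_1$ with $g(\gamma)<\delta$ for all $\gamma<\delta$ is a club. It is closed: if $\delta<\omega_1$ is a supremum of members and $\gamma<\delta$, then $\gamma<\delta'\le\delta$ for some member $\delta'$, so $g(\gamma)<\delta'\le\delta$. It is unbounded: given $\delta_0$, choose $\delta_{m+1}>\delta_m$ larger than all $g(\gamma)$ with $\gamma\le\delta_m$; then $\sup_m\delta_m$ is a member.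

For a club $C$, the set of $\delta<\omega_1$ that are limits of elements of $C$ below $\delta$ is a club. It is closed, and it is unbounded since the supremum of an increasing $\omega$-sequence in $C$ belongs to it. It is contained in $C$.

## 4. The glued space is compact, Hausdorff and scattered

**Lemma 2.** $X=X(A;E_1,\dots,E_k)$ is a scattered compact (Hausdorff) space of weight $\le\aleph_1$.

**Step 1: the relation $\approx$ is closed.** This gives the Hausdorff property. Let $(\alpha^\nu,a^\nu)\to(\alpha,a)$ and $(\beta^\nu,b^\nu)\to(\beta,b)$ be nets with $(\alpha^\nu,a^\nu)\approx(\beta^\nu,b^\nu)$. Then $\alpha^\nu=\beta^\nu$, so $\alpha=\beta$. Since $A$ is discrete, eventually $a^\nu=a$ and $b^\nu=b$. If $i\notin T(\alpha)$, then $\alpha$ lies in the open set where the $i$-th coordinate is $<\omega_1$, so eventually $i\notin T(\alpha^\nu)$. Hence eventually $T(\alpha^\nu)\subset T(\alpha)$, and $(a,b)\in E_{T(\alpha^\nu)}\subset E_{T(\alpha)}$. So $(\alpha,a)\approx(\beta,b)$.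

A quotient of a compact Hausdorff space by a closed equivalence relation is compact Hausdorff, and continuous Hausdorff images of compact spaces do not have larger weight (Engelking, *General Topology*, 3.2.11 and 3.1.22). As $\Omega^k\times A$ has weight at most $\aleph_1$, so has $X$.

**Step 2: $\Omega^k\times A$ is scattered.** The factors are scattered, so it suffices that $Y\times Z$ is scattered whenever $Y$ and $Z$ are. Let $\emptyset\ne S\subset Y\times Z$. Take $y$ isolated in $\mathrm{pr}_YS$, say $U\cap\mathrm{pr}_YS=\{y\}$ with $U$ open. Then $S\cap(U\times Z)$ is nonempty and contained in $\{y\}\times Z$, a copy of $Z$, so it has an isolated point. As $S\cap(U\times Z)$ is open in $S$, this point is isolated in $S$.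

**Step 3: scatteredness passes to continuous images of compacta.** Let $g:Y\to X$ be a continuous surjection with $Y$ compact scattered, and let $\emptyset\ne B\subset X$. We may assume $B$ closed, since an isolated point $x$ of $\overline B$ is an element of $B$ ($\{x\}$ is open in $\overline B$, so it meets $B$) and is isolated there.

By Zorn's lemma there is a minimal closed $Z\subset Y$ with $g(Z)=B$. Indeed $g^{-1}(B)$ is one closed set with image $B$. The intersection of a chain of such sets again maps onto $B$, because for each $b\in B$ their intersections with $g^{-1}(b)$ form a chain of nonempty compact sets. Now let $z$ be isolated in $Z$. The set $g(Z\setminus\{z\})$ is closed, is not $B$ by minimality, and contains $B\setminus\{g(z)\}$. So it equals $B\setminus\{g(z)\}$, and $g(z)$ is isolated in $B$. Apply this to $g=q$. $\square$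

We also need functions on $X$ that read off the class of a point modulo $E_i$. For $i\le k$ let
$$O_i=\{x\in X:\pi_j(x)<\omega_1\text{ for all }j\ne i\},\qquad \kappa_i:O_i\to A/E_i,\quad \kappa_i(q(\alpha,a))=[a]_{E_i}.$$
The set $O_i$ is open. If $q(\alpha,a)\in O_i$, then $T(\alpha)\subset\{i\}$, so points identified over $\alpha$ are $E_i$-related and $\kappa_i$ is well defined. With $A/E_i$ discrete, $\kappa_i$ is continuous: for a class $e$ the set $\{(\alpha,a)\in q^{-1}(O_i):a\in e\}$ is open and is a union of $\approx$-classes, so its image $\kappa_i^{-1}(e)$ is open.

## 5. Lifting operations from $A$ to $X$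

**Proposition 3 (upward).** Let $f:A^n\to A$ preserve all $E_i$. Then
$$\mu_f\big(q(\alpha^1,a_1),\dots,q(\alpha^n,a_n)\big)=q\big(\max_j\alpha^j,\ f(a_1,\dots,a_n)\big)$$
(coordinatewise maximum) is a well-defined continuous operation on $X$. If operations $f_s$ of this kind satisfy a regular identity, then the $\mu_{f_s}$ satisfy it too.

**Step 1: well-definedness.** The value must not depend on the representatives. Changing one argument at a time, suppose $q(\alpha^1,a_1)=q(\alpha^1,b_1)$ and the other arguments are fixed; any other position is treated in the same way. By definition of $E_{T(\alpha^1)}$ there is a chain $a_1=u_0,u_1,\dots,u_r=b_1$ with $(u_{l-1},u_l)\in E_{i_l}$ and $i_l\in T(\alpha^1)$. A coordinate equal to $\omega_1$ in $\alpha^1$ is also $\omega_1$ in the maximum, so $i_l\in T(\max_j\alpha^j)$. As $f$ preserves $E_{i_l}$, which is reflexive, $(f(u_{l-1},a_2,\dots,a_n),f(u_l,a_2,\dots,a_n))\in E_{i_l}$. Following the chain, $f(a_1,a_2,\dots,a_n)$ and $f(b_1,a_2,\dots,a_n)$ are $E_{T(\max_j\alpha^j)}$-related, so they give the same point of $X$.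

**Step 2: continuity.** The map $(\Omega^k\times A)^n\to X$ given by the right-hand side is continuous, because $\max$ is continuous on $\Omega$, $A$ is discrete and $q$ is continuous. It equals $\mu_f\circ q^n$. The map $q^n$ is a continuous surjection of compact Hausdorff spaces, hence a quotient map, so $\mu_f$ is continuous.

**Step 3: identities.** By induction on its construction, a term evaluated at points $q(\alpha^v,a_v)$, one for each variable $v$, has the value $q(\max_v\alpha^v,\ \text{value of the term in }A\text{ at }(a_v))$, the maximum being over the variables occurring in the term. For a variable this is clear, and a maximum of maxima is the maximum over all variables involved. In a regular identity both sides contain the same variables, so the levels agree; the values in $A$ agree because the $f_s$ satisfy the identity. $\square$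

Regularity cannot be dropped. If $|A|\ge2$ and $f(a,b)=a$, then $f$ satisfies the identity $f(x,y)=x$, but $\mu_f(q(\alpha,a),q(\beta,b))=q(\max(\alpha,\beta),a)$, whose level differs from $\alpha$ unless $\beta\le\alpha$ coordinatewise.

## 6. One collapsing direction does not control levels

We want a converse: a continuous idempotent $\mu$ on $X$ should restrict to an operation on a fibre $\{q(\bar\delta,a):a\in A\}$, where $\bar\delta=(\delta,\dots,\delta)$. The first obstacle is that $\mu$ might send points of level $\bar\delta$ to a different level. The tool is to collapse everything along a face. Where all copies merge, the arguments $q(\alpha,a_1),\dots,q(\alpha,a_n)$ are one point, and idempotence gives the value. Continuity should then carry information to nearby levels. A first attempt would use a single collapsing direction, and in the simplest instance this fails.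

Take $k=1$ and $E_1=A\times A$ in the same construction. This is excluded by our definition, but the space makes sense: $|A|$ copies of $\Omega$ glued at their top points, to a point that we call $\infty$. Define $x\le y$ if $y=\infty$, or if $x,y\ne\infty$ lie on the same copy and $x$ is not above $y$. This is a partial order in which any two points have a least upper bound $x\vee y$, namely the higher of the two if both lie on one copy, and $\infty$ otherwise. So $\vee$ is a semilattice operation.

It is continuous. Near a pair of points on the same copy, both below $\infty$, it is $\max$. Near a pair of points on different copies, both below $\infty$, it is constantly $\infty$. Finally, if $x=\infty$, then $x\vee y=\infty$. Every neighborhood of $\infty$ contains a set $W_\beta=\{z:\text{the level of }z\text{ is}>\beta\}$ with $\beta<\omega_1$, and $x'\in W_\beta$ implies $x'\vee y'\in W_\beta$ for all $y'$.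

But if $a\ne b$ and $\delta<\omega_1$, then $q(\delta,a)\vee q(\delta,b)=\infty$. For no $\delta<\omega_1$ does $\vee$ restrict to the fibre over $\delta$.

What went wrong is the following. Consider the level of $\mu(q(\xi,a_1),\dots,q(\xi,a_n))$ as $\xi$ varies. At $\xi=\omega_1$ it is $\omega_1$, so for large $\xi$ the level is large, and nothing more follows. The singleton $\{\omega_1\}$ is not a $G_\delta$, and in any case we want level $\xi$, not $\omega_1$.

Suppose instead that there are several coordinates and we push coordinate $i$ to $\omega_1$, where $E_i=A\times A$. Then another coordinate $\alpha_j$ of the level is known *in the limit*, and if $\alpha_j<\omega_1$, it is a countable ordinal. Its singleton *is* a $G_\delta$, so the $j$-th coordinate of the level equals $\alpha_j$ exactly, on a whole tail of $\alpha_i$. One collapsing direction controls every coordinate but its own; two collapsing directions control each other. This is why $E_1=E_2=A\times A$.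

## 7. Descending from $X$ to $A$

**Proposition 4 (downward).** Let $\mu:X^n\to X$ be continuous and idempotent. There is a club $C_\mu\subset\omega_1$ such that for every $\delta\in C_\mu$, with $\bar\delta=(\delta,\dots,\delta)$, there is $f:A^n\to A$ preserving all $E_i$ with
$$\mu\big(q(\bar\delta,a_1),\dots,q(\bar\delta,a_n)\big)=q(\bar\delta,f(a_1,\dots,a_n))\quad\text{for all }a_1,\dots,a_n\in A. \tag{1}$$
Since $a\mapsto q(\bar\delta,a)$ is injective, $f$ satisfies every identity satisfied by $\mu$.

The last sentence needs only (1). By induction on terms, a term in $\mu$ evaluated at points $q(\bar\delta,a_v)$ is $q(\bar\delta,\cdot)$ of the same term in $f$ evaluated at the $a_v$. If two terms agree on $X$, then by injectivity they agree on $A$.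

For $a=(a_1,\dots,a_n)\in A^n$ let
$$F_a:\Omega^k\to X,\qquad F_a(\alpha)=\mu(q(\alpha,a_1),\dots,q(\alpha,a_n)),$$
a continuous map.

**Step 1: what the gluing says on the top faces.** If $(a_j,b_j)\in E_{T(\alpha)}$ for all $j$, then $q(\alpha,a_j)=q(\alpha,b_j)$ for all $j$, so
$$F_a(\alpha)=F_b(\alpha). \tag{2}$$
If $T(\alpha)$ meets $\{1,2\}$, then $E_{T(\alpha)}=A\times A$, so all points $q(\alpha,c)$, $c\in A$, coincide. By idempotence $F_a(\alpha)$ is this point, and
$$\pi F_a(\alpha)=\alpha\qquad\text{if }T(\alpha)\cap\{1,2\}\ne\emptyset. \tag{3}$$

**Step 2: near a collapsing face the other countable coordinates of the level are kept exactly.** Claim: *for every $\gamma<\omega_1$ there is $\eta(\gamma)<\omega_1$ such that for $i\in\{1,2\}$, all $a\in A^n$, and all $\alpha\in\Omega^k$ with $\alpha_i\ge\eta(\gamma)$ and $\alpha_l\in[0,\gamma]\cup\{\omega_1\}$ for $l\ne i$, we have $\pi_jF_a(\alpha)=\alpha_j$ for each $j\ne i$ with $\alpha_j<\omega_1$.*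

Fix $i$, $a$, the coordinates $\alpha_l\in[0,\gamma]\cup\{\omega_1\}$ for $l\ne i$, and $j\neq i$ with $\alpha_j<\omega_1$. There are only countably many such choices, because $\gamma$ is countable. The function $\xi\mapsto\pi_jF_a(\alpha)$, where $\alpha_i=\xi$, is continuous from $\Omega$ to $\Omega$, and by (3) its value at $\xi=\omega_1$ is $\alpha_j$. Since $\{\alpha_j\}$ is a $G_\delta$, the set of $\xi$ where the function equals $\alpha_j$ is a $G_\delta$ containing $\omega_1$, so it contains a tail $[\xi_0,\omega_1]$ with $\xi_0<\omega_1$. Let $\eta(\gamma)$ be the supremum of the countably many $\xi_0$. This proves the claim.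

Let $C_0$ be the club of limit ordinals $\delta<\omega_1$ with $\eta(\gamma)<\delta$ for all $\gamma<\delta$ (Section 3).

**Step 3: at levels from $C_0$ the level is preserved.** Claim: *let $\delta\in C_0$ and $\{1,2\}\subset J\subset\{1,\dots,k\}$, and let $\delta_J\in\Omega^k$ have coordinates $\delta$ on $J$ and $\omega_1$ off $J$. Then $\pi_jF_a(\delta_J)=\delta$ for all $j\in J$ and $a\in A^n$.*

Given $j\in J$, pick $i\in\{1,2\}\setminus\{j\}$; here we use that there are two collapsing directions. For $\gamma<\delta$ let $\alpha^\gamma$ have $i$-th coordinate $\delta$, coordinates $\gamma$ on $J\setminus\{i\}$, and $\omega_1$ off $J$. Since $\delta\in C_0$, we have $\delta\ge\eta(\gamma)$. All coordinates other than the $i$-th are $\gamma$ or $\omega_1$, so Step 2 applies. It gives $\pi_jF_a(\alpha^\gamma)=\gamma$, because $j\in J\setminus\{i\}$. Now let $\gamma\to\delta$, which is possible as $\delta$ is a limit ordinal. Then $\alpha^\gamma\to\delta_J$, and continuity gives $\pi_jF_a(\delta_J)=\lim_{\gamma\to\delta}\gamma=\delta$.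

With $J=\{1,\dots,k\}$ we get $\pi F_a(\bar\delta)=\bar\delta$ for every $\delta\in C_0$. As $T(\bar\delta)=\emptyset$, the points $q(\bar\delta,c)$ are distinct, so $F_a(\bar\delta)=q(\bar\delta,f_\delta(a))$ for a unique $f_\delta(a)\in A$. Thus (1) holds with $f=f_\delta$ for every $\delta\in C_0$. It remains to see that $f_\delta$ preserves the relations, for which we shrink the club.

**Step 4: tails on which $E_i$ is respected.** For $i\in\{1,2\}$ preservation of $E_i=A\times A$ is trivial. Let $i\ge3$. For $\delta\in C_0$ and $\xi\in\Omega$ let $\delta[i,\xi]$ have $i$-th coordinate $\xi$ and all other coordinates $\delta$. This step transports the identification made at $\delta[i,\omega_1]$ down to $\delta[i,\xi]$ for large $\xi<\omega_1$.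

By Step 3 with $J=\{1,\dots,k\}\setminus\{i\}$, we have $\pi_jF_a(\delta[i,\omega_1])=\delta<\omega_1$ for all $j\ne i$, that is, $F_a(\delta[i,\omega_1])\in O_i$. Since $O_i$ is open and $\kappa_i$ is continuous with discrete values, continuity of $\xi\mapsto F_a(\delta[i,\xi])$ at $\omega_1$ gives a tail of $\xi$ on which $F_a(\delta[i,\xi])\in O_i$ and $\kappa_iF_a(\delta[i,\xi])=\kappa_iF_a(\delta[i,\omega_1])$. There are finitely many $a\in A^n$ and $i\ge3$, so one $\theta(\delta)<\omega_1$ starts a tail that works for all of them.

If $(a_j,b_j)\in E_i$ for all $j$, then $F_a(\delta[i,\omega_1])=F_b(\delta[i,\omega_1])$ by (2), because $T(\delta[i,\omega_1])=\{i\}$. Hence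
$$\kappa_iF_a(\delta[i,\xi])=\kappa_iF_b(\delta[i,\xi])\qquad(\delta\in C_0,\ \xi\ge\theta(\delta)). \tag{4}$$

**Step 5: returning to the diagonal.** We want (4) at $\xi=\delta$, since $\delta[i,\delta]=\bar\delta$. But $\theta(\delta)$ may be larger than $\delta$, so (4) cannot be used directly. Instead we approach $\bar\delta$ by points $\varepsilon[i,\delta]$ with $\varepsilon<\delta$.

Let $C_\mu$ be the set of all $\delta\in C_0$ that are limits of elements of $C_0$ and satisfy $\theta(\varepsilon)<\delta$ for all $\varepsilon\in C_0\cap\delta$. By Section 3 it is a club: extend $\theta$ by $0$ outside $C_0$ and intersect two clubs. Let $\delta\in C_\mu$ and $(a_j,b_j)\in E_i$ for all $j$, with $i\ge3$. For each $\varepsilon\in C_0\cap\delta$ we have $\delta>\theta(\varepsilon)$, so (4) gives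
$$\kappa_iF_a(\varepsilon[i,\delta])=\kappa_iF_b(\varepsilon[i,\delta]).$$
Let $\varepsilon\to\delta$ within $C_0$. Then $\varepsilon[i,\delta]\to\bar\delta$. By Step 3 the points $F_a(\bar\delta)$ and $F_b(\bar\delta)$ have level $\bar\delta$, so they lie in $O_i$, where $\kappa_i$ is defined and continuous. Hence $\kappa_iF_a(\bar\delta)=\kappa_iF_b(\bar\delta)$, which means $(f_\delta(a),f_\delta(b))\in E_i$. $\square$

## 8. Sign vectors with a prescribed sum: proof of Theorem A

From now on $A$ is a subset of a finite product, and the relations beyond $E_1,E_2$ are "equal $l$-th coordinate". The next lemma says what preservation means in this case.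

**Lemma 5.** Let $A\subset B_1\times\dots\times B_m$ with each coordinate projection $p_l:A\to B_l$ onto. A function $f:A^n\to A$ preserves the relations of having equal $l$-th coordinate, $l=1,\dots,m$, if and only if there are functions $t_l:B_l^n\to B_l$ with $p_lf(v^1,\dots,v^n)=t_l(p_lv^1,\dots,p_lv^n)$ for all $l$ and all $v^j\in A$. In that case each $t_l$ satisfies every identity that $f$ satisfies.

*Proof.* If $f$ acts coordinatewise, the relations are clearly preserved. Conversely, given $b_1,\dots,b_n\in B_l$, choose $v^j\in A$ with $p_lv^j=b_j$ and put $t_l(b_1,\dots,b_n)=p_lf(v^1,\dots,v^n)$; by preservation this does not depend on the choice. Then $p_l$ is a homomorphism of $(A,f)$ onto $(B_l,t_l)$, and identities pass to homomorphic images. $\square$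

Such an $A$ can encode constraints. Let one coordinate $s$ serve as a label, and let $A$ consist of the points whose remaining coordinates lie in a set $R_s$ depending on $s$. An idempotent $f$ acting coordinatewise fixes the label when all arguments carry the same one, so the operations on the other coordinates must map $R_s$ to itself for every $s$. If one label $0$ has $R_0$ equal to the whole product, the projections are onto, and an operation can give the label $0$ whenever the labels of its arguments differ.

We look for sets $R_s$ of vectors over $\{-1,0,1\}$ that are closed under $\operatorname{sgn}$ of sums but not under semilattice operations. Two coordinates with $R_{1}=\{x+y\ge1\}$ and $R_{-1}=\{x+y\le-1\}$ are not enough. Here $R_1=\{(1,0),(0,1),(1,1)\}$ and $R_{-1}=-R_1$. The maximum in the linear order $0<-1<1$ (0 lowest) is a semilattice operation on $\{-1,0,1\}$. It keeps $\{0,1\}$ and $\{0,-1\}$ invariant and returns a nonzero value when one argument is nonzero, so applied in both coordinates it maps $R_1$ into $R_1$ and $R_{-1}$ into $R_{-1}$. With the flat operation on the labels $\{-1,0,1\}$ we get a semilattice operation on the corresponding $A$ acting coordinatewise,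 and by Proposition 3 the corresponding glued space has a continuous semilattice operation.

With three coordinates, $R_1=\{x+y+z\ge1\}$ contains $(1,1,-1)$, $(1,-1,1)$, $(-1,1,1)$, and the situation changes. The operation $\min$ sends the first two of these to $(1,-1,-1)\notin R_1$, and the flat operation combines all three to $(0,0,0)\notin R_1$. The operation $\max$ preserves $R_1$ but sends $(-1,-1,1),(-1,1,-1)\in R_{-1}$ to $(-1,1,1)\notin R_{-1}$. This is the set to use.

**Proof of Theorem A.** Let
$$A=\{(x,y,z,s)\in\{-1,0,1\}^4:\ s=0\ \text{ or }\ s(x+y+z)\ge1\},$$
$k=6$, $E_1=E_2=A^2$, and let $E_3,E_4,E_5,E_6$ be the relations of having equal first, second, third, fourth coordinate. Let $X=X(A;E_1,\dots,E_6)$. By Lemma 2 it is scattered compact of weight $\le\aleph_1$.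

**Step 1: continuous $n$-means exist.** For $n\ge2$ and $v^j=(x^j,y^j,z^j,s^j)\in A$ let
$$f_n(v^1,\dots,v^n)=\Big(\operatorname{sgn}\sum_jx^j,\ \operatorname{sgn}\sum_jy^j,\ \operatorname{sgn}\sum_jz^j,\ s\Big),$$
where $s$ is the common value of the $s^j$ if they all coincide, and $s=0$ otherwise.

The value lies in $A$. If $s=0$ there is nothing to check. Let $s=1$, so that all $s^j=1$ and $x^j+y^j+z^j\ge1$ for each $j$. Put $a=\sum_jx^j$, $b=\sum_jy^j$, $c=\sum_jz^j$. Then $a,b,c\le n$ and $a+b+c\ge n>0$. If none of $a,b,c$ is negative, at least one is positive, and the sum of the signs is $\ge1$. If one of them is negative, say $c\le-1$, then $a+b\ge n-c>n$. Since $a,b\le n$, both $a$ and $b$ are positive, and the sum of the signs is $1+1-1=1$. The case $s=-1$ follows by replacing all coordinates by their negatives: $A$ is invariant under $v\mapsto-v$, and $f_n$ commutes with it.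

Clearly $f_n$ is symmetric, and it is idempotent since $\operatorname{sgn}(nx)=x$ for $x\in\{-1,0,1\}$. It acts coordinatewise, so it preserves all $E_i$. By Proposition 3, $\mu_{f_n}$ is a continuous operation on $X$ satisfying the regular identities of symmetry and idempotence, that is, a continuous $n$-mean.

**Step 2: no continuous $3$-mean satisfies $\mu(x,x,y)=\mu(x,y,y)$.** Suppose $\mu$ is one. Proposition 4 gives a symmetric idempotent $f:A^3\to A$ with $f(u,u,v)=f(u,v,v)$ that preserves $E_3,\dots,E_6$. Each coordinate maps $A$ onto $\{-1,0,1\}$: for the first three use $s=0$, for the fourth use $(1,1,1,1)$, $(0,0,0,0)$, $(-1,-1,-1,-1)$. By Lemma 5, $f$ acts on the $l$-th coordinate by a function $t_l:\{-1,0,1\}^3\to\{-1,0,1\}$ that is symmetric, idempotent and satisfies $t_l(p,p,r)=t_l(p,r,r)$. In particular $t_l(1,1,-1)=t_l(1,-1,-1)$. With symmetry, there is $u_l\in\{-1,0,1\}$ that is the value of $t_l$ at every arrangement of $(1,1,-1)$ and at every arrangement of $(1,-1,-1)$.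

The vectors $(1,1,-1,1)$, $(1,-1,1,1)$, $(-1,1,1,1)$ and their negatives belong to $A$, since $s(x+y+z)=1$ for each. Reading coordinates downward in the first triple, each of the first three coordinates gives an arrangement of $(1,1,-1)$; in the triple of negatives each gives an arrangement of $(1,-1,-1)$. Moreover $t_4(1,1,1)=1$ and $t_4(-1,-1,-1)=-1$. Therefore
$$f\big((1,1,-1,1),(1,-1,1,1),(-1,1,1,1)\big)=(u_1,u_2,u_3,1)\in A\ \Rightarrow\ u_1+u_2+u_3\ge1,$$
$$f\big((-1,-1,1,-1),(-1,1,-1,-1),(1,-1,-1,-1)\big)=(u_1,u_2,u_3,-1)\in A\ \Rightarrow\ u_1+u_2+u_3\le-1.$$
This is a contradiction. As noted after the statement of the theorem, it follows that $X$ has no continuous semilattice operation.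

**Step 3: the weight.** By Lemma 1, every scattered compact space without a continuous semilattice operation has weight at least $\aleph_1$. So $X$ has weight exactly $\aleph_1$, and no counterexample has smaller weight. $\square$

## 9. The transfer principle, and means that see only the set of arguments

**Proposition 6 (transfer principle).** Let $\Sigma$ be a set of regular identities in countably many operation symbols, each forced by $\Sigma$ to be idempotent. Then $X(A;E_1,\dots,E_k)$ has continuous operations satisfying $\Sigma$ if and only if $A$ has operations satisfying $\Sigma$ and preserving all $E_i$.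

*Proof.* "If" is Proposition 3. For "only if", let $\mu_s$ be continuous operations on $X$ satisfying $\Sigma$. Each is idempotent, so Proposition 4 gives clubs $C_{\mu_s}$. There are countably many, so some $\delta$ lies in all of them. For this one $\delta$ we get operations $f_s$ on $A$ preserving all $E_i$ with $\mu_s(q(\bar\delta,a_1),\dots)=q(\bar\delta,f_s(a_1,\dots))$. The injection $a\mapsto q(\bar\delta,a)$ is an embedding of $A$ with the operations $f_s$ into $X$ with the operations $\mu_s$, so every identity in $\Sigma$, even one involving several symbols, holds for the $f_s$. $\square$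

**Theorem B.** There is a scattered compact space of weight $\aleph_1$ which for every $n\ge2$ admits a continuous $n$-mean $\mu_n$ such that $\mu_n(x_1,\dots,x_n)$ depends only on the *set* $\{x_1,\dots,x_n\}$, but which admits no continuous semilattice operation.

The space of Theorem A does not serve here. An $n$-mean depending only on the set of its arguments satisfies, for $n=3$, $\mu(x,x,y)=\mu(x,y,y)$. So we need constraints that only associativity can violate. Requiring the operation on $\{-1,0,1\}$ to commute with $x\mapsto-x$ is not enough, because the flat semilattice operation does. But this requirement forces $t(1,-1)=0$; with associativity it then forces $t(1,0)=0$, and a further constraint can forbid that.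

*Proof.* Let $x$ range over $\{-1,0,1\}$ and put
$$Q_0=\{-1,0,1\}^2,\quad Q_1=\{(x,x)\},\quad Q_2=\{(x,-x)\},\quad Q_3=\{(1,0),(0,1),(1,1)\}.$$
Let $A=\{(x,y,s):s\in\{0,1,2,3\},\ (x,y)\in Q_s\}$, $k=5$, $E_1=E_2=A^2$, let $E_3,E_4,E_5$ be equality of first, second, third coordinate, and let $X=X(A;E_1,\dots,E_5)$.

**Step 1: means depending only on the set of arguments.** For nonempty $S\subset\{-1,0,1\}$ let $t(S)=\operatorname{sgn}(\max S+\min S)$. Then $t(\{x\})=x$ and $t(-S)=-t(S)$. On the nonempty subsets of $\{0,1\}$ we have $t=\max$, since $t(\{0,1\})=\operatorname{sgn}(1)=1$. Let $f_n$ apply $t$ to the set of inputs in each of the first two coordinates. On the third coordinate let $f_n$ take the common value if all inputs coincide, and $0$ otherwise.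

The values lie in $A$. If the output label is $0$, there is nothing to check. Otherwise all inputs have the same label $s$. For $s=1$ both coordinates have the same set of inputs, so the outputs agree. For $s=2$ the sets of inputs are $S$ and $-S$, with outputs $t(S)$ and $-t(S)$. For $s=3$ all inputs are in $\{0,1\}$, the output is the coordinatewise maximum, and $Q_3$ is closed under coordinatewise maximum.

So $f_n$ maps $A^n$ to $A$, is idempotent, preserves all $E_i$ since it acts coordinatewise, and depends only on the set of its arguments. The last property is expressed by regular identities: for each $m$ and all $\varphi,\psi:\{1,\dots,n\}\to\{1,\dots,m\}$ with the same image, $f_n(x_{\varphi(1)},\dots,x_{\varphi(n)})=f_n(x_{\psi(1)},\dots,x_{\psi(n)})$. The variables on both sides are those indexed by the common image. By Proposition 3, $\mu_n=\mu_{f_n}$ is a continuous $n$-mean with the required property; symmetry is a special case of it.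

**Step 2: no continuous semilattice operation.** Suppose $X$ has one. Proposition 4 gives a semilattice operation $f$ on $A$ preserving $E_3,E_4,E_5$. The coordinates map $A$ onto $\{-1,0,1\}$, $\{-1,0,1\}$, $\{0,1,2,3\}$. By Lemma 5, $f$ acts by semilattice operations $t_1,t_2$ on the first two coordinates and by an idempotent operation on the third. Hence each $Q_s$ is closed under $(t_1,t_2)$. We read off the consequences.

1. From $Q_1$: $(t_1(x,x'),t_2(x,x'))$ lies on the diagonal, so $t_1=t_2=:t$.
2. From $Q_2$: $t(-x,-x')=-t(x,x')$.
3. By 2 and commutativity, $t(1,-1)=t(-1,1)=-t(1,-1)$, so $t(1,-1)=0$.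
4. By associativity and idempotence, $t(1,0)=t(1,t(1,-1))=t(t(1,1),-1)=t(1,-1)=0$.
5. Applying $(t,t)$ to $(1,0),(0,1)\in Q_3$ gives $(t(1,0),t(0,1))=(0,0)\notin Q_3$, a contradiction.

**Step 3: the weight.** It is at most $\aleph_1$ by Lemma 2 and uncountable by Lemma 1, so it is $\aleph_1$. $\square$

## 10. Averages modulo $p$ and the arities of means

**Theorem C.** For every set $P$ of prime numbers there is a scattered compact space $X_P$ of weight $\le\aleph_1$ such that, for each $n\ge2$, $X_P$ admits a continuous $n$-mean if and only if no $p\in P$ divides $n$. In particular, no hypothesis of the form "continuous $n$-means exist for all $n\in N$" implies the existence of a continuous $m$-mean if some prime divisor of $m$ divides no member of $N$.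

The finite obstruction is this: a symmetric function $t:\mathbb Z_p^n\to\mathbb Z_p$ with $p\mid n$ cannot commute with the shift $x\mapsto x+1$. For $p=n=2$, for instance, $t(0,1)=t(1,0)=t(0+1,1+1)=t(0,1)+1$ is absurd. The constraint "$t$ commutes with the shift" is encoded by labels: one makes two coordinates carry the same operation, and one relates them by the shift.

**Step 1: one prime $p$.** Let
$$A=\{(x,y,s)\in\mathbb Z_p^2\times\{0,1,2\}:\ (s=1\Rightarrow y=x),\ (s=2\Rightarrow y=x+1)\},$$
$k=5$, $E_1=E_2=A^2$, let $E_3,E_4,E_5$ be equality of first, second, third coordinate, and let $X_p$ be the resulting glued space. We show that $X_p$ has a continuous $n$-mean if and only if $p\nmid n$.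

Let $p\nmid n$. Let $f_n$ be given by $n^{-1}\sum_jx^j$ and $n^{-1}\sum_jy^j$, computed in $\mathbb Z_p$, on the first two coordinates, and by "the common value, or else $0$" on the third. It maps $A^n$ to $A$. For output label $0$ there is no condition. For common label $1$ the two averages coincide. For common label $2$ we have $n^{-1}\sum_j(x^j+1)=n^{-1}\sum_jx^j+1$. It is symmetric, idempotent since $n^{-1}\cdot nx=x$, and preserves all $E_i$. By Proposition 3, $X_p$ has a continuous $n$-mean.

Let $p\mid n$, and suppose $X_p$ has a continuous $n$-mean. The coordinate projections of $A$ are onto, so Proposition 4 and Lemma 5 give a symmetric idempotent $f$ on $A$ acting by symmetric $t_1,t_2:\mathbb Z_p^n\to\mathbb Z_p$ on the first two coordinates and by an idempotent operation on the third. Applying $f$ to arguments $(x_j,x_j,1)$ gives a point of $A$ with label $1$, so $t_1=t_2=:t$. Applying it to $(x_j,x_j+1,2)$ gives a point with label $2$, so $t(x_1+1,\dots,x_n+1)=t(x_1,\dots,x_n)+1$. Let $(x_1,\dots,x_n)$ list each element of $\mathbb Z_p$ exactly $n/p$ times. Then $(x_1+1,\dots,x_n+1)$ is a rearrangement of it, and symmetry gives $t(x_1,\dots,x_n)=t(x_1,\dots,x_n)+1$, a contradiction.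

**Step 2: the space for a general set $P$.** If $P=\emptyset$, take a point. Otherwise let $X_P$ be the one-point compactification of the topological sum $\bigsqcup_{p\in P}X_p$, with $\infty$ an isolated point if $P$ is finite. Every compact subset of the sum lies in finitely many summands, so the sets $X_P\setminus\bigcup_{p\in F}X_p$ with $F\subset P$ finite form a neighborhood base at $\infty$. Each $X_p$ is clopen in $X_P$.

The space is compact Hausdorff. Its weight is at most $\aleph_1$, since there are countably many summands of weight at most $\aleph_1$ and a countable base at $\infty$. It is scattered: a nonempty subset either meets some $X_p$ in a nonempty set, open in the subset, that has an isolated point, or equals $\{\infty\}$.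

**Step 3: means on $X_P$ when no $p\in P$ divides $n$.** For $P=\emptyset$ this is trivial. Otherwise choose continuous $n$-means $\mu_p$ on $X_p$ by Step 1. Let $\mu=\mu_p$ on $X_p^n$ for each $p\in P$, and $\mu=\infty$ at all other points of $X_P^n$. This is symmetric and idempotent, so it is an $n$-mean. We check continuity at each tuple. On each clopen set $X_p^n$ it holds.

A tuple that lies in no $X_p^n$ and differs from $(\infty,\dots,\infty)$ has some coordinate in some $X_p$ and another coordinate in $X_P\setminus X_p$. Both sets are open, so the tuples with these two coordinates in these two sets form a neighborhood, and on it $\mu=\infty$.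

At $(\infty,\dots,\infty)$, let $W=X_P\setminus\bigcup_{p\in F}X_p$ with $F$ finite. A tuple in $W^n$ either lies in $X_p^n$ for some $p\notin F$, and then its value lies in $X_p\subset W$, or has value $\infty\in W$. So $\mu(W^n)\subset W$.

**Step 4: no means otherwise.** Let $\mu$ be a continuous $n$-mean on $X_P$ and $p\in P$. Let $r:X_P\to X_p$ be the identity on the clopen set $X_p$ and constant elsewhere; it is a continuous retraction. Then $r\circ\mu|_{X_p^n}$ is a continuous $n$-mean on $X_p$: symmetry is inherited, and $r(\mu(x,\dots,x))=r(x)=x$. By Step 1, $p\nmid n$. This proves the equivalence.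

**Step 5: the last statement.** Let the prime $p$ divide $m$ but no member of $N$. Then $X_{\{p\}}$ admits continuous $n$-means for all $n\in N$, but no continuous $m$-mean. $\square$
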